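# Azukawa pseudometrics in pseudoconvex families: turning ellipses and determinants of jets

Throughout, $\Delta\subset\mathbb C$ is the unit disc, volume is Lebesgue measure in $\mathbb C^n\cong\mathbb R^{2n}$, $A^2(\Omega)$ is the Hilbert space of square integrable holomorphic functions on $\Omega$ with norm $\|\cdot\|$, and "psh" means plurisubharmonic.

## 1. Green functions, indicatrices, and families of domains

**Definition (hyperconvex).** A domain $\Omega\subset\mathbb C^n$ is hyperconvex if it admits a negative continuous psh exhaustion function, that is, a continuous psh $u<0$ with $\{u<-c\}\Subset\Omega$ for every $c>0$. For bounded $\Omega$ this says that $u\to0$ at $\partial\Omega$.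

The polydisc $\Delta^n$ is hyperconvex: take $u=\max_j(|z_j|^2-1)$. The punctured disc $\Delta\setminus\{0\}$ is not. Indeed, a negative subharmonic exhaustion would tend to $0$ at the origin, so it would extend subharmonically across $0$ with value $0$. The extension would have an interior maximum, hence would be identically $0$, which contradicts $u<0$.

**Definition (Green function).** For bounded hyperconvex $\Omega$ and $w\in\Omega$, the pluricomplex Green function with pole $w$ is
$$g_{\Omega,w}=\sup\{u\in PSH(\Omega):\ u<0,\ u-\log|\cdot-w|\text{ is bounded above near }w\}.$$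
The functions $u$ in this family are called *competitors*.

One elementary principle will be used several times.

**(1.1) Puncture principle.** If $v$ is subharmonic on $\Delta\setminus\{0\}$, bounded above near $0$, and has $\limsup v\le0$ at $\partial\Delta$, then $v\le 0$. Indeed, for $\varepsilon>0$ the function $v+\varepsilon\log|\zeta|$ tends to $-\infty$ at $0$ and has $\limsup\le0$ at $\partial \Delta$, so it is $\le0$ by the maximum principle. Let $\varepsilon\to0$.

*Example.* For $\Omega=\Delta$ we have $g_{\Delta,w}(z)=\log\left|\frac{z-w}{1-\bar wz}\right|$. The right side is a competitor. If $u$ is any competitor, then $u$ minus the right side is subharmonic off $w$, bounded above near $w$, with boundary $\limsup\le0$. After the automorphism of $\Delta$ that moves $w$ to $0$, (1.1) shows that it is $\le0$.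

**Definition (Azukawa pseudometric, indicatrix).** For $X\in\mathbb C^n$,
$$A_{\Omega,w}(X)=\limsup_{\lambda\to0}\bigl(g_{\Omega,w}(w+\lambda X)-\log|\lambda|\bigr),\qquad I=\{X: A_{\Omega,w}(X)<0\}.$$

*Example.* On $\Delta$ with pole $w$, the formula for $g_{\Delta,w}$ gives $A_{\Delta,w}(X)=\log|X|-\log(1-|w|^2)$, so $I$ is the disc of radius $1-|w|^2$.

Some direct consequences of the definition follow. First, $A(cX)=A(X)+\log|c|$ for $c\neq0$. Second, if $L$ is a linear isomorphism, then $u\mapsto u\circ L$ carries the competitors for $(L\Omega,Lw)$ to those for $(\Omega,w)$, so $A_{L\Omega,Lw}(LX)=A_{\Omega,w}(X)$. Third, suppose $\{|z-w|<\rho\}\subset\Omega\subset\{|z-w|<R\}$. Then $\log(|z-w|/R)$ is a competitor. If $u$ is a competitor and $|X|=1$, then (1.1), applied after rescaling to $u(w+\lambda X)-\log(|\lambda|/\rho)$ on $0<|\lambda|<\rho$, gives $u(w+\lambda X)\le\log(|\lambda|/\rho)$. Hence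
$$\log\frac{|z-w|}R\le g_{\Omega,w}(z)\quad(z\in\Omega),\qquad g_{\Omega,w}(z)\le\log\frac{|z-w|}\rho\quad(|z-w|<\rho),\tag{1.2}$$
$$\log\frac{|X|}R\le A_{\Omega,w}(X)\le\log\frac{|X|}\rho .\tag{1.3}$$
So $I$ lies between the balls of radius $\rho$ and $R$. It is open, because $A$ is continuous off $0$ (Lemma 4 below), so its volume makes sense.

**Definition (family).** Let $\widetilde\Omega\subset\mathbb C^n\times\Delta$ be a pseudoconvex domain and $\Omega_t=\{z\in\mathbb C^n:(z,t)\in\widetilde\Omega\}$. We fix $w\in\mathbb C^n$ and assume that for every $t\in\Delta$ the fiber $\Omega_t$ is a bounded hyperconvex domain containing $w$. We write $A_t=A_{\Omega_t,w}$, $I_t=\{A_t<0\}$, and $V(t)$ for the volume of $I_t$.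

*Example.* For $|c|<1$ let $\Omega_t=\{|z-ct|<1\}\subset\mathbb C$ and $w=0$. The map $(z,t)\mapsto(z-ct,t)$ carries $\widetilde\Omega$ onto $\Delta\times\Delta$, so $\widetilde\Omega$ is pseudoconvex. By the disc example, with pole $-ct$ after translation, $A_t(X)=\log|X|-\log(1-|ct|^2)$ and $V(t)=\pi(1-|ct|^2)^2$. Here $A_t(X)$ is psh in $(X,t)$, and $-\log V(t)=-\log\pi-2\log(1-|ct|^2)$ is subharmonic.

The following question is stated as a conjecture in the problem that we treat, whose source is Genki Hosono, "Subharmonic variation of Azukawa pseudometrics for balanced domains", arXiv:1811.07154 (2018). In every family as above: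

* (1) Is $A_t(X)$ plurisubharmonic in $(X,t)\in\mathbb C^n\times\Delta$?
* (2) Is $t\mapsto-\log V(t)$ subharmonic on $\Delta$?

In words: when the domains vary pseudoconvexly, does the infinitesimal Green function at a fixed point vary plurisubharmonically, and does the volume of its unit ball vary accordingly?

## 2. Holomorphic discs as upper bounds, and the polydisc families

Competitors bound $A$ from below. Upper bounds come from discs.

**Lemma 1.** Let $\Omega$ be bounded hyperconvex, $w\in\Omega$, $F$ holomorphic near $\overline\Delta$ with $F(\overline\Delta)\subset\Omega$ and $F(0)=w$. Then $A_{\Omega,w}(F'(0))\le0$.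

*Proof.* The definition of $A$ samples $g$ at $w+\lambda X$ with $X=F'(0)$, while $F$ passes through $F(\lambda)$, so we first bend $F$ slightly. For small $\lambda\neq0$ put
$$F_\lambda(\zeta)=F(\zeta)+\zeta\,\frac{\lambda X+w-F(\lambda)}{\lambda}.$$
By Taylor's formula the fraction is $O(|\lambda|)$, so $F_\lambda(\overline\Delta)\subset\Omega$ for small $\lambda$. Moreover $F_\lambda(0)=w$ and $F_\lambda(\lambda)=w+\lambda X$. Let $u$ be a competitor. Near $\zeta=0$ we have $u(F_\lambda(\zeta))\le\log|F_\lambda(\zeta)-w|+O(1)\le\log|\zeta|+O(1)$. So $u\circ F_\lambda-\log|\zeta|$ is subharmonic on $\Delta\setminus\{0\}$ (or $\equiv-\infty$), bounded above near $0$, with boundary $\limsup\le0$. By (1.1) it is $\le0$. At $\zeta=\lambda$ this says $u(w+\lambda X)\le\log|\lambda|$. Take the supremum over $u$ and then the $\limsup$ as $\lambda\to0$. $\square$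

*Polydisc families.* Let $\psi_1,\dots,\psi_n$ be continuous subharmonic functions on $\Delta$ and $\Omega_t=\{|z_j|<e^{-\psi_j(t)},\ 1\le j\le n\}$, $w=0$. Then $\widetilde\Omega$ is the set where the continuous psh function $\max_j(\log|z_j|+\psi_j(t))$ is negative, so it is pseudoconvex. For fixed $t$ this function is a competitor, so $A_t(X)\ge M:=\max_j(\log|X_j|+\psi_j(t))$. Conversely, for $X\ne0$ and $\delta>0$ the disc $\zeta\mapsto\zeta e^{-M-\delta}X$ maps $\overline\Delta$ into $\Omega_t$, so Lemma 1 gives $A_t(X)\le M+\delta$. Thus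
$$A_t(X)=\max_j\bigl(\log|X_j|+\psi_j(t)\bigr),\qquad -\log V(t)=2\sum_j\psi_j(t)-n\log\pi ,$$
and both (1) and (2) hold.

## 3. Extending one extremal function, and the jets this leaves uncontrolled

Here is the approach that a sensible person would try for (1). Take $w=0$. If $f$ is holomorphic on $\Omega_t$ with $|f|<1$ and vanishes to order at least $j\ge1$ at $0$, then $\frac1j\log|f|$ is a competitor. So the degree-$j$ part $f_j$ of $f$ satisfies $|f_j(X)|\le e^{jA_t(X)}$. To prove a sub-mean value inequality at $t_0$, one would choose $f$ on $\Omega_{t_0}$ with $\frac1j\log|f_j(X)|$ close to $A_{t_0}(X)$, and extend $f$ to a holomorphic $F$ on the part of $\widetilde\Omega$ over a disc around $t_0$, with size controlled on average by an Ohsawa–Takegoshi theorem. Writing $F_t=F(\cdot,t)$, the degree-$j$ coefficient $h(t)=(F_t)_j(X)$ is holomorphic in $t$, so $\log|h|$ is subharmonic. One wants to bound $\frac1j\log|h(t)|$ by $A_t(X)$ plus a term that measures the size of $F_t$.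

The argument stops exactly there. The bound needs $F_t$ to vanish to order $j$ at $0$ for $t\ne t_0$, and an extension theorem says nothing about the lower-order jets of $F_t$. There are two ways to react. One can look for a family in which lower-order terms really help; this gives a counterexample (Sections 4 and 5). Or one can replace a single coefficient by a quantity that does not notice lower-order terms; this is a determinant of whole jets (Sections 6 to 9). We now state what comes out.

For $n\ge2$ put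
$$\widetilde\Omega=\Bigl\{(z,t)\in\mathbb C^n\times\Delta:\ |z_j|<1\ (2\le j\le n),\ |z_1+s\bar z_1|<1-|s|^2\text{ with }s=\tfrac t{20}z_2\Bigr\},\quad w=0,\tag{3.1}$$
and $a=t/20$, $e_1=(1,0,\dots,0)$.

**Theorem A.** Let $n\ge2$. The set $\widetilde\Omega$ in (3.1) is a bounded pseudoconvex domain, and each $\Omega_t$ is a bounded hyperconvex domain containing $0$. Moreover:

* (i) $A_t(e_1)=-\log(1+|t|/20)$ for all $t\in\Delta$;
* (ii) $V(0)\le\pi^n$ and $V(t)>\pi^n$ for all $t\in\Delta\setminus\{0\}$; and $V$ depends only on $|t|$.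

Hence $t\mapsto A_t(e_1)$ has a strict maximum at $0$, and $-\log V$ violates the sub-mean value inequality at $0$. Both (1) and (2) are false for every $n\ge2$.

**Theorem B.** Let $n\ge1$ and let $\widetilde\Omega,w$ be as in Section 1. Let $H_j\cong\mathbb C^{d_j}$ (monomial coefficients) be the space of homogeneous polynomials of degree $j$ on $\mathbb C^n$, $B_j(I_t)=\{P\in H_j:|P|\le1\text{ on }I_t\}$, $\sigma_k=2\sum_{j<k}jd_j$, and
$$\mathcal E(t)=\limsup_{k\to\infty}\frac1{\sigma_k}\sum_{j<k}\log\operatorname{vol}B_j(I_t).$$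
Then $\mathcal E$ is finite and subharmonic on $\Delta$.

**Theorem C.** For $n=1$, (1) and (2) are true.

So the conjecture holds exactly in dimension $n=1$.

*Example for $\mathcal E$.* In a polydisc family, $I_t=\{|X_l|<e^{-\psi_l(t)}\}$. The substitution $X_l=e^{-\psi_l}Y_l$ identifies $B_j(I_t)$ with $B_j(\Delta^n)$ and multiplies the coefficient of $X^\alpha$ by $e^{-\sum_l\alpha_l\psi_l}$. Since $\sum_{|\alpha|=j}\alpha_l=jd_j/n$ by symmetry,
$$\log\operatorname{vol}B_j(I_t)=\log\operatorname{vol}B_j(\Delta^n)+2jd_j\cdot\frac1n\sum_l\psi_l(t).$$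
By Cauchy's estimates, polynomials in $B_j(\Delta^n)$ have coefficients of modulus $\le1$, and conversely coefficients of modulus $\le1/d_j$ suffice for membership. So $|\log\operatorname{vol}B_j(\Delta^n)|\le d_j(\log\pi+2\log d_j)$. The sum of this over $j<k$ is $O(k^n\log k)$, while $\sigma_k$ grows like $k^{n+1}$ (see (8.1) below). Hence $\mathcal E(t)=\frac1n\sum_l\psi_l(t)$, and here $-\log V=2n\mathcal E-n\log\pi$. In the family (3.1), by contrast, $\mathcal E$ is subharmonic by Theorem B although $-\log V$ is not.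

## 4. An ellipse that turns with a second variable

**Step 1. The complement of the ellipses is filled by holomorphic graphs.** Let
$$P=\{(\xi,s)\in\mathbb C^2:\ |s|<1,\ |\xi+s\bar\xi|<1-|s|^2\},$$
an open set. For real $s$ and $\xi=x+iy$ the condition reads $\frac{x^2}{(1-s)^2}+\frac{y^2}{(1+s)^2}<1$, an ellipse with semi-axes $1-s$ and $1+s$. In general, with $\eta'=(\xi+s\bar\xi)/(1-|s|^2)$,
$$\xi=\eta'-s\overline{\eta'},\tag{4.1}$$
since $\xi+s\bar\xi-s(\bar\xi+\bar s\xi)=(1-|s|^2)\xi$. So the fiber of $P$ over $s$ is the image of the unit disc under $\eta\mapsto\eta-s\bar\eta$. In particular $|\xi|<1+|s|$ on $P$. On $|\eta|=1$ the number $\eta-s\bar\eta$ equals $\eta-s/\eta$, which is holomorphic in $s$. This is why $P$ is pseudoconvex, and the next lemma makes it precise.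

**Lemma 2.** Let $|s|<1$. Then $(\xi,s)\in P$ if and only if $\xi\ne\eta-s/\eta$ for all $|\eta|\ge1$.

*Proof.* For $s=0$ both conditions say $|\xi|<1$. Let $s\ne0$. If $\xi=\eta-s/\eta$ with $R=|\eta|>0$, then $1/\eta=\bar\eta/R^2$ gives
$$\xi+s\bar\xi=\eta\Bigl(1-\frac{|s|^2}{R^2}\Bigr)+s\bar\eta\Bigl(1-\frac1{R^2}\Bigr).\tag{4.2}$$

If $R\ge1$, then
$$|\xi+s\bar\xi|\ge R-\frac{|s|^2}R-|s|R+\frac{|s|}R=(1-|s|)\Bigl(R+\frac{|s|}R\Bigr)\ge(1-|s|)(1+|s|),$$
because $R\mapsto R+|s|/R$ is increasing for $R\ge1$. So $(\xi,s)\notin P$.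

Conversely, suppose $\xi\neq\eta-s/\eta$ for all $|\eta|\ge1$. The two roots of $\eta^2-\xi\eta-s=0$ are nonzero, since their product is $-s$, and each satisfies $\xi=\eta-s/\eta$; so both have modulus $<1$. As the product of the moduli is $|s|$, both moduli exceed $|s|$. Thus $\xi=\eta-s/\eta$ with $|s|<R<1$, and (4.2) gives
$$|\xi+s\bar\xi|\le R-\frac{|s|^2}R+|s|\Bigl(\frac1R-R\Bigr)=(1-|s|)\Bigl(R+\frac{|s|}R\Bigr).$$
The function $R\mapsto R+|s|/R$ is strictly convex and equals $1+|s|$ at $R=|s|$ and at $R=1$, so the right side is $<1-|s|^2$. $\square$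

**Step 2. $\widetilde\Omega$ is a bounded pseudoconvex domain.** It is open, and bounded because $|z_1|<1+|s|<2$. For connectedness, note that for fixed $z_2,\dots,z_n,t$ the condition on $z_1$ is convex and symmetric, so $z_1$ can be contracted to $0$. Then $z_2,\dots,z_n$ can be contracted to $0$, and we arrive in $\{0\}\times\Delta$.

For pseudoconvexity we show that every $p=(z^0,t^0)\in\partial\widetilde\Omega$ has an $f_p\in\mathcal O(\widetilde\Omega)$ with $|f_p|\to\infty$ at $p$. If $|t^0|=1$, take $1/(t-t^0)$. If $|z^0_j|=1$ for some $j\ge2$, take $1/(z_j-z_j^0)$. Otherwise put $s^0=t^0z_2^0/20$. Since $p\notin\widetilde\Omega$, we have $(z_1^0,s^0)\notin P$, so by Lemma 2 $z_1^0=\eta-s^0/\eta$ for some $|\eta|\ge1$. Take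
$$f_p=\frac1{z_1-\eta+\frac{tz_2}{20\eta}} .$$
By Lemma 2 the denominator has no zeros on $\widetilde\Omega$, and it vanishes at $p$.

Now let $K\subset\widetilde\Omega$ be compact. If its holomorphic hull were not compact, the hull would accumulate at some $p\in\partial\widetilde\Omega$. This contradicts $|f_p|\le\max_K|f_p|$ on the hull. So $\widetilde\Omega$ is holomorphically convex, hence pseudoconvex.

**Step 3. Each $\Omega_t$ is hyperconvex.** The fiber is bounded, connected (same contraction), and contains $0$. We need an explicit exhaustion. With $s=az_2$, so that $|s|\le|a|<1/20$, and $|\eta|=1$ put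
$$\omega_\eta(z)=1-\bar\eta z_1-\bar\eta^2s,\qquad\text{so}\qquad z_1-\eta+s\bar\eta=-\eta\,\omega_\eta .$$
We claim that $\omega_\eta(z)$ avoids $(-\infty,0]$ for $z\in\Omega_t$. Compute
$$-\operatorname{Re}\bigl[(1+\bar s\eta^2)\omega_\eta\bigr]=\operatorname{Re}\bigl[(\bar\eta+\bar s\eta)(z_1-\eta+s\bar\eta)\bigr]=\operatorname{Re}\bigl[\bar\eta(z_1+s\bar z_1)\bigr]-(1-|s|^2)<0 .$$
The second equality uses $\operatorname{Re}(\bar s\eta z_1)=\operatorname{Re}(s\bar\eta\bar z_1)$ and $\operatorname{Re}[(\bar\eta+\bar s\eta)(\eta-s\bar\eta)]=\operatorname{Re}[1-|s|^2+\bar s\eta^2-s\bar\eta^2]=1-|s|^2$. So $(1+\bar s\eta^2)\omega_\eta$ has argument in $(-\frac\pi2,\frac\pi2)$. Since $1+\bar s\eta^2$ lies in the disc of radius $|s|$ about $1$, its argument is at most $\arcsin|a|<\pi/2$ in modulus. Dividing, $|\arg\omega_\eta|<\frac\pi2+\arcsin|a|<\pi$.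

Hence the principal root $\sqrt{\omega_\eta}$ is holomorphic on $\Omega_t$, has positive real part, and is jointly continuous in $(z,\eta)$. Therefore
$$u=\max\Bigl\{\max_{j\ge2}(|z_j|^2-1),\ \max_{|\eta|=1}\bigl(-\operatorname{Re}\sqrt{\omega_\eta}\bigr)\Bigr\}$$
is negative, continuous, and psh (a continuous supremum of psh functions). Let $p\in\partial\Omega_t$. If $|z_j(p)|=1$ for some $j\ge2$, then $u\to0$ at $p$. Otherwise $|z_1+s\bar z_1|=1-|s|^2$ at $p$, and (4.1) gives $z_1=\eta-s\bar\eta$ with $|\eta|=1$. Then $\omega_\eta(p)=0$, so $-\operatorname{Re}\sqrt{\omega_\eta}\ge-|\omega_\eta|^{1/2}\to0$, and again $u\to0$. So $u$ is a negative continuous psh exhaustion.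

**Step 4. Symmetries.** These reduce everything to $a\ge0$ and to the moduli $|X_j|$. The map $z_2\mapsto e^{i\alpha}z_2$ carries $\Omega_t$ onto $\Omega_{te^{-i\alpha}}$. It is linear, fixes $0$ and $e_1$, and preserves volume. So $A_t(e_1)$ and $V(t)$ depend only on $|t|$, and we may assume $0\le a\le1/20$.

Next, $\Omega_t$ is invariant under $(z_1,z_2)\mapsto(e^{i\alpha}z_1,e^{2i\alpha}z_2)$: then $s\mapsto e^{2i\alpha}s$, so $z_1+s\bar z_1$ is multiplied by $e^{i\alpha}$. It is also invariant under rotations of each $z_j$, $j\ge3$. Combine this with $A_t(e^{i\theta}X)=A_t(X)$: the angles $(\alpha+\theta,2\alpha+\theta)$ take all values, so $A_t(X)$ depends only on $|X_1|,\dots,|X_n|$.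

## 5. Discs that follow the long axis: proof of Theorem A

**Step 1. Proof of (i).** *Lower bound.* On $\Omega_t$ we have $|z_1|<1+|s|\le1+a$, so $\log(|z_1|/(1+a))$ is a competitor and $A_t(e_1)\ge-\log(1+a)$.

*Upper bound.* For $a=0$ we have $\Omega_0=\Delta^n$, and the discs $\zeta\mapsto(\alpha\zeta,0,\dots,0)$ with $0<\alpha<1$ give $A_0(e_1)\le-\log\alpha$, hence $A_0(e_1)\le0$. For $a>0$ the idea is to let $z_2$ turn the ellipse so that $z_1$ always runs along its long axis: if $|\zeta|=1$ and $s=-a\zeta^2$, the boundary point $\eta-s\bar\eta$ with $\eta=\zeta$ is $(1+a)\zeta$. So take $0<c<1$, $0<\alpha<1+ac$, and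
$$F(\zeta)=(\alpha\zeta,-c\zeta^2,0,\dots,0),\qquad s=-ac\zeta^2 .$$
For $|\zeta|=r\le1$,
$$|z_1+s\bar z_1|=\alpha r(1-acr^2),\qquad1-|s|^2=(1-acr^2)(1+acr^2).$$
For $0<r\le1$ we have $\alpha r<(1+ac)r\le1+acr^2$, since $1+acr^2-(1+ac)r=(1-r)(1-acr)\ge0$; for $r=0$ the needed inequality is $0<1$. Also $|z_2|\le c<1$. So $F(\overline\Delta)\subset\Omega_t$, and Lemma 1 gives $A_t(\alpha e_1)\le0$, that is, $A_t(e_1)\le-\log\alpha$. Let $\alpha\to1+ac$ and $c\to1$. This proves (i).

**Remark (the uncontrolled jets are really there).** Let $F(z,t)=z_1^2+\frac{t}{10}z_2=z_1^2+2s$, holomorphic on $\widetilde\Omega$, with $F_0=z_1^2$. On the boundary of the ellipse over $s$ we have $z_1=\eta-s\bar\eta$ with $|\eta|=1$, and $z_1^2+2s=\eta^2+s^2\bar\eta^2$. By the maximum principle in $z_1$, $|F_t|\le1+|a|^2$ on $\Omega_t$. On the other hand, let $f\in\mathcal O(\Omega_t)$ vanish to order at least $2$ at $0$, with $f_2(e_1)=1$ and $|f|<M$. Then $\frac12\log(|f|/M)$ is a competitor, so $1=|f_2(e_1)|\le Me^{2A_t(e_1)}$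 and $M\ge(1+|a|)^2$. So the good extension of $z_1^2$ owes its small size to the linear term $\frac t{10}z_2$, and the attempt of Section 3 fails precisely through this term.

**Step 2. $V(0)\le\pi^n$.** On $\Omega_0=\Delta^n$ the function $\max_j\log|z_j|$ is a competitor, so $A_0(X)\ge\max_j\log|X_j|$, $I_0\subset\Delta^n$, and $V(0)\le\pi^n$.

**Step 3. Discs in the directions needed for the volume.** Now $0<a\le1/20$. We need discs whose derivative has second component $b\in[0,1)$. The simplest choice $(\alpha\zeta,\zeta(b-c\zeta),\dots)$ with $0<c<1-b$ is not enough. On $|\zeta|=1$ it gives $s=a\zeta(b-c\zeta)$ and $z_1+s\bar z_1=\alpha\zeta[1-ac+ab\bar\zeta]$, so at $\zeta=1$ membership in $\Omega_t$ forces $\alpha<1/(1-a(c-b))<1/(1-a(1-2b))$. With $b=|X_2|$, the region of $X$ reached has volume at most $\pi^n$ times the mean over $X_2\in\Delta$ of $(1-a(1-2|X_2|))^{-2}$. For $|x|\le1/20$ one has $(1-x)^{-2}\le1+2x+4x^2$, and the mean of $|X_2|$ is $2/3$, so that mean is at most $1-\frac{2a}3+4a^2<1$.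 The loss comes from the term $ab\bar\zeta$. The cure is a quadratic term in $z_1$ that completes it to a multiple of $\bar\zeta-\zeta$. This is purely imaginary on the circle, so it changes the modulus only to second order in $a$.

Let $0\le b<1$, $0<c<1-b$, $0\le\sigma\le1$, $|X_j|<1$ $(j\ge3)$, and
$$C=1-5a^2,\quad\kappa=1-ac,\quad\alpha=\frac C\kappa,\quad\beta=\frac{abC}{\kappa^2},$$
$$F(\zeta)=\bigl(\sigma\zeta(\alpha-\beta\zeta),\ \zeta(b-c\zeta),\ \zeta X_3,\dots,\zeta X_n\bigr).$$

*Claim: $F(\overline\Delta)\subset\Omega_t$.* Since $b+c<1$, we have $|z_j|<1$ on $\overline\Delta$ for $j\ge2$, and $|s|=|a\zeta(b-c\zeta)|\le a$.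

First let $|\zeta|=1$. Then
$$z_1+s\bar z_1=\sigma\zeta\bigl[\alpha-\beta\zeta+a(b\bar\zeta-c)(\alpha-\beta\bar\zeta)\bigr].$$
Expanding, the constant term is $\alpha(1-ac)=C$ and the coefficient of $\bar\zeta$ is $ab\alpha+ac\beta$. Since $\beta\kappa=ab\alpha$, this coefficient equals $\beta$. So
$$z_1+s\bar z_1=\sigma\zeta\bigl[C+\beta(\bar\zeta-\zeta)-ab\beta\bar\zeta^2\bigr].$$
Now $\bar\zeta-\zeta\in i\mathbb R$ has modulus $\le2$, $\beta\le aC/\kappa^2$, and $\sqrt{C^2+4\beta^2}\le C(1+2\beta^2/C^2)$. Hence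
$$|z_1+s\bar z_1|\le\sqrt{C^2+4\beta^2}+ab\beta\le C\Bigl(1+\frac{2a^2}{\kappa^4}+\frac{a^2}{\kappa^2}\Bigr).$$
As $\kappa\ge0.95$, we have $2/\kappa^4<2.46$ and $1/\kappa^2<1.11$, so the right side is at most $(1-5a^2)(1+4a^2)=1-a^2-20a^4<1-a^2\le1-|s|^2$. So $(z_1(\zeta),s(\zeta))\in P$ for $|\zeta|=1$.

We pass to the inside by counting zeros. For $|\eta|\ge1$ let $\Phi_\eta(\zeta)=z_1(\zeta)-\eta+s(\zeta)/\eta$, a polynomial in $\zeta$. By Lemma 2, $\Phi_\eta$ has no zeros on $|\zeta|=1$. By the argument principle, its number of zeros in $\Delta$ is a continuous integer-valued function of $\eta$ on the connected set $\{|\eta|\ge1\}$. It is $0$ for large $|\eta|$, because $z_1(\zeta)$ and $s(\zeta)$ are bounded on $\overline\Delta$. So it is always $0$, and by Lemma 2 again $(z_1(\zeta),s(\zeta))\in P$ for all $|\zeta|\le1$. This proves the claim.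

**Step 4. $V(t)>\pi^n$ for $t\ne0$.** By Lemma 1, $A_t(\sigma\alpha,b,X_3,\dots,X_n)\le0$. As $c\uparrow1-b$, $\alpha=C/(1-ac)$ increases to $C/(1-a(1-b))$. Every $|X_1|$ below this limit has the form $\sigma\alpha$ for suitable $c$ and $\sigma$. Since $A_t$ depends only on the moduli, $A_t\le0$ on
$$U=\Bigl\{|X_2|<1,\ |X_1|<\frac C{1-a(1-|X_2|)},\ |X_j|<1\ (j\ge3)\Bigr\}.$$
For $0<\tau<1$, $A_t<0$ on $\tau U$, so $V(t)\ge\tau^{2n}\operatorname{vol}U$; let $\tau\to1$. Since $(1-x)^{-2}\ge1+2x$ for $0\le x<1$, and the mean of $1-|X_2|$ over $\Delta$ is $1/3$,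
$$V(t)\ge\operatorname{vol}U\ge\pi^nC^2\Bigl(1+\frac{2a}3\Bigr)\ge\pi^n(1-10a^2)\Bigl(1+\frac{2a}3\Bigr)=\pi^n\Bigl[1+a\Bigl(\frac23-10a-\frac{20}3a^2\Bigr)\Bigr].$$
For $a\le\frac1{20}$ the inner bracket is at least $\frac23-\frac12-\frac1{60}=\frac{3}{20}>0$. So $V(t)>\pi^n$, which with Step 2 of this section and Step 4 of Section 4 proves (ii).

**Step 5. Conclusion.** If $A_t(X)$ were psh in $(X,t)$, then $t\mapsto A_t(e_1)=-\log(1+|t|/20)$ would be subharmonic, but it has a strict maximum at $0$. By (1.3), $V$ takes values in $(0,\infty)$. Since $V$ depends only on $|t|$, the mean of $-\log V$ over $|t|=r$ is $-\log V(r)<-\log\pi^n\le-\log V(0)$, which violates the sub-mean value inequality. This proves Theorem A. $\blacksquare$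

## 6. The Green function near its pole

We turn to Theorems B and C, and translate so that $w=0$. Three facts are used as cited.

* **(D)** For bounded hyperconvex $\Omega$, $g=g_{\Omega,0}$ is psh with $g-\log|z|$ bounded near $0$. It is continuous as a map to $[-\infty,0)$ and tends to $0$ at $\partial\Omega$ (Demailly, Math. Z. 194 (1987), 519–564).
* **(OT)** Let $D=\{|t-t_0|<r\}$, $\mathcal D\subset\mathbb C^m\times D$ pseudoconvex, $\mathcal D'=\mathcal D\cap\{t=t_0\}$, and $f\in\mathcal O(\mathcal D')$ square integrable. Then there is $F\in\mathcal O(\mathcal D)$ with $F|_{\mathcal D'}=f$ and $\int_{\mathcal D}|F|^2\le\pi r^2\int_{\mathcal D'}|f|^2$ (Błocki, Invent. Math. 193 (2013), 149–158).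
* **(H)** Hörmander's $L^2$ theorem: on pseudoconvex $\Omega$, if $W-|z|^2$ is psh and $\bar\partial v=0$, there is $u$ with $\bar\partial u=v$ and $\int|u|^2e^{-W}\le2\int|v|^2e^{-W}$.

In Sections 6 to 8, $\Omega\ni0$ is a fixed bounded hyperconvex domain, $\Omega\subset\{|z|<R\}$, $g=g_{\Omega,0}$, $A=A_{\Omega,0}$, $I=\{A<0\}$.

**Lemma 3.** For $\delta>0$ let $\Omega'=\{g<-\delta\}\Subset\Omega$. Every psh $v<0$ on $\Omega'$ with $v-\log|z|$ bounded above near $0$ satisfies $v\le g+\delta$ on $\Omega'$.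

*Proof.* The point is to turn $v$ into a competitor on all of $\Omega$. At $\zeta\in\partial\Omega'$ we have $\limsup(v-\delta)\le-\delta=g(\zeta)$. So the function equal to $\max(v-\delta,g)$ on $\Omega'$ and to $g$ on $\Omega\setminus\Omega'$ is psh. It is negative and has the right bound at $0$, so it is a competitor and is $\le g$. $\square$

**Lemma 4.** $A$ is continuous on $\mathbb C^n\setminus\{0\}$, and $g(z)-A(z)\to0$ as $z\to0$.

*Proof.* The point is that the $\limsup$ defining $A$ is a uniform limit. For $X$ in the unit sphere $S$ and small $r>0$ put $h_r(X)=g(rX)-\log r$. Then $g(re^{i\theta}X)-\log r=h_r(e^{i\theta}X)$, and $h_r$ is bounded uniformly in small $r$.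

(a) *Equicontinuity.* Given $\varepsilon>0$, let $\Omega'=\{g<-\varepsilon\}\Subset\Omega$. For $X,Y\in S$ let $T=I_n+(Y-X)X^*$, with $I_n$ the identity matrix. Then $TX=Y$ and $\|T-I_n\|=|X-Y|$. There is $\eta(\varepsilon)>0$ such that if $|X-Y|<\eta(\varepsilon)$, then $T$ is invertible and $T(\Omega')\subset\Omega$, because $|Tz-z|\le|X-Y|R$ on $\Omega'$ and $\Omega'\Subset\Omega$. Then $g\circ T$ is psh and negative on $\Omega'$, and $g(Tz)\le\log|Tz|+O(1)\le\log|z|+O(1)$ near $0$. By Lemma 3, $g\circ T\le g+\varepsilon$ on $\Omega'$. At $z=rX$ this says $h_r(Y)\le h_r(X)+\varepsilon$ for $r<r(\varepsilon)$, where $\{|z|<r(\varepsilon)\}\subset\Omega'$. By symmetry, $|h_r(X)-h_r(Y)|\le\varepsilon$ whenever $|X-Y|<\eta(\varepsilon)$ and $r<r(\varepsilon)$.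

(b) *Upper estimate.* By definition $A(X)=\limsup_{r\to0}\max_\theta h_r(e^{i\theta}X)$. Since $|e^{i\theta}X-e^{i\theta}Y|=|X-Y|$, (a) gives $|A(X)-A(Y)|\le\varepsilon$ if $|X-Y|<\eta(\varepsilon)$. So $A$ is continuous on $S$, and on $\mathbb C^n\setminus\{0\}$ by homogeneity. Let $\varepsilon'>0$ and choose a finite $\eta(\varepsilon'/3)$-net $X_1,\dots,X_q$ of $S$. For small $r$, $h_r(X_i)\le A(X_i)+\varepsilon'/3$ for all $i$. Passing from $X_i$ to a nearby $Y$ costs $\varepsilon'/3$ in $h_r$ and $\varepsilon'/3$ in $A$. So $h_r\le A+\varepsilon'$ on $S$ for small $r$.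

(c) *Lower estimate.* The function $\lambda\mapsto g(\lambda X)-\log|\lambda|$ is subharmonic off $0$ and bounded near $0$, so it extends subharmonically with value $A(X)$ at $0$. Hence for small $r$, uniformly in $X$,
$$A(X)\le\frac1{2\pi}\int_{-\pi}^\pi h_r(e^{i\theta}X)\,d\theta.$$
Let $\varepsilon>0$, $\eta=\min(\eta(\varepsilon/3),\pi)$, $\varepsilon'=\frac{\eta\varepsilon}{3\pi}$, and let $r$ be so small that (a) with $\varepsilon/3$ and (b) with $\varepsilon'$ apply. Suppose $h_r(X)<A(X)-\varepsilon$. Since $|e^{i\theta}X-X|\le|\theta|$, we get $h_r(e^{i\theta}X)<A(X)-\frac{2\varepsilon}3$ for $|\theta|<\eta$. For the other $\theta$, $h_r(e^{i\theta}X)\le A(e^{i\theta}X)+\varepsilon'=A(X)+\varepsilon'$. Inserting this in the integral,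
$$A(X)\le A(X)+\varepsilon'-\frac\eta\pi\cdot\frac{2\varepsilon}3=A(X)-\frac{\eta\varepsilon}{3\pi},$$
a contradiction. So $h_r\ge A-\varepsilon$ on $S$ for small $r$.

By (b) and (c), $h_r\to A$ uniformly on $S$. For $z=rX$ we have $g(z)-A(z)=h_r(X)-A(X)$, which proves the lemma. $\square$

## 7. Leading terms of $L^2$ functions see exactly the indicatrix

Let $E_j(\Omega)\subset A^2(\Omega)$ be the closed space of functions vanishing to order at least $j$ at $0$. For $f\in E_j(\Omega)$ let $f_j\in H_j$ be its degree-$j$ part, and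
$$\mathfrak B_j(\Omega)=\{f_j:\ f\in E_j(\Omega),\ \|f\|\le1\}.$$

*Example.* For $\Omega=\Delta$, the function $z^j$ has norm $\sqrt{\pi/(j+1)}$ and is orthogonal to $E_{j+1}$, so $\mathfrak B_j(\Delta)=\{cX^j:|c|\le\sqrt{(j+1)/\pi}\}$. Here $I=\Delta$ and $B_j(I)=\{cX^j:|c|\le1\}$. The two agree up to a factor that is subexponential in $j$, and this is the general phenomenon.

**Lemma 5.** For every $\varepsilon>0$ there is $C\ge1$, independent of $j$, with
$$C^{-1}e^{-j\varepsilon}B_j(I)\subset\mathfrak B_j(\Omega)\subset Ce^{j\varepsilon}B_j(I)\qquad\text{for all }j\ge0.$$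

*Proof.* *Right inclusion.* Let $f\in E_j$, $\|f\|\le1$, $\Omega'=\{g<-\varepsilon\}\Subset\Omega$. By the mean value property, $|f|<C$ on $\Omega'$ with $C$ depending only on the distance of $\Omega'$ to $\partial\Omega$. For $j=0$ this gives $|f_0|=|f(0)|<C$. For $j\ge1$ and $f\not\equiv0$, the function $\frac1j\log(|f|/C)$ is psh and negative on $\Omega'$ and has a logarithmic bound at $0$. By Lemma 3, $|f|\le Ce^{j(g+\varepsilon)}$ on $\Omega'$. So
$$|f_j(X)|=\lim_{\lambda\to0}|\lambda|^{-j}|f(\lambda X)|\le Ce^{j(A(X)+\varepsilon)},$$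
which is at most $Ce^{j\varepsilon}$ on $I$.

*Left inclusion.* Given $P\in B_j(I)$ we must build $f\in E_j$ with $f_j=P$ and controlled norm; we cut $P$ off and correct with (H). Since $\{g<-M\}\subset\{|z|<Re^{-M}\}$ by (1.2), Lemma 4 lets us choose $M>0$ so large that $|g-A|\le\varepsilon$ on $\{g<-M\}\setminus\{0\}$. Fix $\chi\in C_c^\infty(\{g<-M\})$ with $0\le\chi\le1$ and $\chi=1$ on $\{g<-M-1\}$. These choices do not depend on $j$.

By homogeneity $|P|\le e^{jA}$ off $0$: for $\tau>A(X)$ we have $e^{-\tau}X\in I$, so $|P(X)|\le e^{j\tau}$; let $\tau\downarrow A(X)$. Hence $|P|\le e^{j(g+\varepsilon)}$ on $\{g<-M\}\setminus\{0\}$. Apply (H) to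
$$v=P\,\bar\partial\chi,\qquad W=2(n+j)g+|z|^2 .$$
On $\operatorname{supp}v$ we have $-M-1\le g\le-M$, so $|v|^2e^{-W}\le C_1e^{2j(g+\varepsilon)}e^{-2(n+j)g}=C_1e^{2j\varepsilon}e^{-2ng}\le C_2e^{2j\varepsilon}$. We obtain $u$ with $\bar\partial u=v$ and $\int|u|^2e^{-W}\le C_3e^{2j\varepsilon}$. Since $g<0$ and $|z|<R$, we have $W\le R^2$, so $\|u\|^2\le C_4e^{2j\varepsilon}$.

Near $0$, $v=0$, so $u$ is holomorphic there. Since $g\le\log|z|+O(1)$ near $0$, $\int|u|^2|z|^{-2(n+j)}<\infty$ near $0$. If the lowest-order term of $u$ had degree $m\le j$, this integral would be bounded below by a multiple of $\int_0\varrho^{2m-2j-1}\,d\varrho=\infty$. So $u=O(|z|^{j+1})$.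

Put $f=\chi P-u$. Then $\bar\partial f=0$, $f=P-u$ near $0$, so $f\in E_j$ and $f_j=P$. Since $|\chi P|\le e^{j\varepsilon}$ and $\Omega$ is bounded, $\|f\|\le C_5e^{j\varepsilon}$. So $P\in C_5e^{j\varepsilon}\mathfrak B_j(\Omega)$. $\square$

## 8. A determinant that does not notice lower-order terms

Take functions $f_1,f_2$ of one variable and the antisymmetric function $F(z^1,z^2)=f_1(z^1)f_2(z^2)-f_2(z^1)f_1(z^2)$. Then $\partial_{z^2}F(0,0)=f_1(0)f_2'(0)-f_2(0)f_1'(0)$. Adding a multiple of $f_1$ to $f_2$ changes nothing, so one does not need $f_2(0)=0$ to read off the leading coefficient of $f_2$. This removes the obstacle of Section 3: we extend an antisymmetric function of many variables and evaluate all jets of order $<k$ at once.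

Let $N=N_k=\sum_{j<k}d_j$, let $\{\alpha:|\alpha|<k\}=\{\alpha_1,\dots,\alpha_N\}$ be enumerated by increasing degree, and for $F=F(z^1,\dots,z^N)$ on $\Omega^N$, with $z^m\in\mathbb C^n$, put
$$\ell(F)=\prod_{m=1}^N\frac1{\alpha_m!}\partial_{z^m}^{\alpha_m}F\Big|_{(0,\dots,0)} .$$
The map $f\mapsto f_j$ from $E_j\ominus E_{j+1}$ to $H_j$ is injective, and it is onto since polynomials lie in $A^2(\Omega)$. So $\dim(E_j\ominus E_{j+1})=d_j$. Let $\phi_1,\dots,\phi_N$ be the concatenation of orthonormal bases of $E_j\ominus E_{j+1}$, $j=0,\dots,k-1$, and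
$$G_k(\Omega)=\Bigl|\det\Bigl(\frac{\partial^{\alpha_m}\phi_i(0)}{\alpha_m!}\Bigr)_{m,i}\Bigr|^2 .$$

*Example.* For $\Omega=\Delta$ we may take $\phi_{j+1}=\sqrt{(j+1)/\pi}\,z^j$, $0\le j<k$, so $G_k(\Delta)=k!/\pi^k$.

**Lemma 6.** (a) For antisymmetric $F\in A^2(\Omega^N)$: $|\ell(F)|^2\le\frac{G_k(\Omega)}{N!}\|F\|^2$, with equality for some $F\ne0$. (b) $\log G_k(\Omega)=\sum_{j<k}\bigl(\log\operatorname{vol}\mathfrak B_j(\Omega)-\log\omega_{2d_j}\bigr)$, where $\omega_{2d}=\pi^d/d!$ is the volume of the unit ball of $\mathbb C^d$. In particular $G_k(\Omega)>0$.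

*Proof.* (a) We find an orthonormal basis of the antisymmetric functions on which $\ell$ vanishes except at one element. Complete $\phi_1,\dots,\phi_N$ to an orthonormal basis $(\phi_i)_{i\ge1}$ of $A^2(\Omega)$ by an orthonormal basis of $E_k$.

The products $\phi_{i_1}(z^1)\cdots\phi_{i_N}(z^N)$ form an orthonormal basis of $A^2(\Omega^N)$. Orthonormality is Fubini. For completeness it suffices, by induction on the number of factors, to treat a product $\Omega\times\Omega_*$ with orthonormal bases $(\phi_i)$ and $(\phi^*_k)$ of the two factors. Let $F\in A^2(\Omega\times\Omega_*)$ be orthogonal to all $\phi_i\otimes\phi^*_k$. By the mean value property in $z_*$, $\|F(\cdot,z_*)\|$ is locally bounded in $z_*$. So $z_*\mapsto\int F(z,z_*)\overline{\phi_i(z)}$ is holomorphic; it is square integrable by the Cauchy–Schwarz inequality and orthogonal to all $\phi^*_k$, hence zero. So $F(\cdot,z_*)\in A^2(\Omega)$ is orthogonal to all $\phi_i$, that is, $F=0$.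

If $F$ is antisymmetric, its coefficients in this basis are antisymmetric in $(i_1,\dots,i_N)$, so those with a repeated index vanish. Therefore
$$\phi_J=\frac1{\sqrt{N!}}\det\bigl(\phi_i(z^m)\bigr)_{i\in J,\,1\le m\le N},\qquad|J|=N,$$
form an orthonormal basis of the antisymmetric part. Now $\ell(\phi_J)=\frac1{\sqrt{N!}}\det\bigl(\partial^{\alpha_m}\phi_i(0)/\alpha_m!\bigr)_{i\in J,m}$. This is $0$ if some $\phi_i$ with $i\in J$ lies in $E_k$, because all its derivatives of order $<k$ vanish at $0$. So only $J_0=\{1,\dots,N\}$ contributes. As $\ell$ is continuous on $A^2(\Omega^N)$ by Cauchy's estimates, $\ell(F)=\langle F,\phi_{J_0}\rangle\,\ell(\phi_{J_0})$ with $|\ell(\phi_{J_0})|^2=G_k(\Omega)/N!$. The inequality follows, with equality for $F=\phi_{J_0}$.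

(b) If $\phi_i\in E_j\ominus E_{j+1}$, its coefficients of degree $<j$ vanish, so the matrix is block triangular. The diagonal blocks are $M_j$, the $d_j\times d_j$ matrix of coefficients of the $(\phi_i)_j$ with $\phi_i\in E_j\ominus E_{j+1}$. If $f\in E_j$ and $f'$ is its projection to $E_j\ominus E_{j+1}$, then $f_j=f'_j$ and $\|f'\|\le\|f\|$. So $\mathfrak B_j(\Omega)$ is the image under $M_j$ of the unit ball of $\mathbb C^{d_j}$, and $\operatorname{vol}\mathfrak B_j=|\det M_j|^2\omega_{2d_j}$. By injectivity of $f\mapsto f_j$, $\det M_j\ne0$. Multiply over $j$. $\square$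

**Comparison with the indicatrix.** We now express the growth of $G_k$ through $I$ alone. We have $d_j=\binom{j+n-1}{n-1}$, so $d_j\sim j^{n-1}/(n-1)!$ and $d_j\ge j^{n-1}/(n-1)!$. Hence there is $c_n>0$ with
$$\sigma_k\ge c_nk^{n+1}\ (k\ge2),\qquad N_k=O(k^n),\qquad\log N_k!+\sum_{j<k}\bigl(d_j+d_j\log d_j+|\log\omega_{2d_j}|\bigr)=O(k^n\log k)=o(\sigma_k),\tag{8.1}$$
using $\log N_k!\le N_k\log N_k$ and $|\log\omega_{2d}|\le d\log\pi+d\log d$. By (1.3), $0<\operatorname{vol}B_j(I)<\infty$. Since $B_j$ and $\mathfrak B_j$ live in real dimension $2d_j$, Lemma 5 gives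
$$|\log\operatorname{vol}\mathfrak B_j(\Omega)-\log\operatorname{vol}B_j(I)|\le2d_j(j\varepsilon+\log C).$$
Summed over $j<k$ the right side is $\varepsilon\sigma_k+2N_k\log C$. With Lemma 6(b), (8.1), and $\varepsilon$ arbitrary, for every fixed bounded hyperconvex $\Omega\ni0$,
$$\frac1{\sigma_k}\log G_k(\Omega)=\frac1{\sigma_k}\sum_{j<k}\log\operatorname{vol}B_j(I)+o(1)\qquad(k\to\infty).\tag{8.2}$$

## 9. Subharmonicity of $\mathcal E$: proof of Theorem B

Write $g_t$ and $G_k(t)$ for the objects attached to $\Omega_t$. By (8.2), $\mathcal E(t)=\limsup_k\sigma_k^{-1}\log G_k(t)$.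

**Step 1. $\mathcal E>-\infty$.** Let $\Omega_t\subset\{|z|<R_t\}$, so $I_t\subset\{|X|<R_t\}$ by (1.3). If all coefficients of $P\in H_j$ are at most $R_t^{-j}/d_j$ in modulus, then $|P|\le1$ on $I_t$. So $\log\operatorname{vol}B_j(I_t)\ge d_j(\log\pi-2j\log R_t-2\log d_j)$, and by (8.1) $\mathcal E(t)\ge-\log R_t>-\infty$.

**Step 2. $\mathcal E$ is upper semicontinuous.** Fix $t_0$, $\varepsilon>0$, and $\Omega'=\{g_{t_0}<-\varepsilon\}\Subset\Omega_{t_0}$. As $\widetilde\Omega$ is open, $\Omega'\subset\Omega_t$ for $t$ near $t_0$. For such $t$, Lemma 3 on $\Omega_{t_0}$, applied to $v=g_t|_{\Omega'}$, gives $g_t\le g_{t_0}+\varepsilon$ on $\Omega'$, so $A_t\le A_{t_0}+\varepsilon$. Hence $e^{-\varepsilon}I_{t_0}\subset I_t$, and $B_j(I_t)\subset B_j(e^{-\varepsilon}I_{t_0})=e^{j\varepsilon}B_j(I_{t_0})$ by homogeneity. So $\log\operatorname{vol}B_j(I_t)\le2jd_j\varepsilon+\log\operatorname{vol}B_j(I_{t_0})$. Summing and dividing by $\sigma_k$, $\mathcal E(t)\le\mathcal E(t_0)+\varepsilon$ for $t$ near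 $t_0$. In particular $\mathcal E$ is a Borel function.

**Step 3. A bound uniform in $t$ and $k$.** This gives $\mathcal E<\infty$ and permits the limit in Step 5. Let $D=\{|t-t_0|<r\}$ with $\overline D\subset\Delta$. By compactness of $\{0\}\times\overline D\subset\widetilde\Omega$ there is $\rho>0$ with $\{|z|<\rho\}\subset\Omega_t$ for all $t\in\overline D$. Restriction gives $\mathfrak B_j(\Omega_t)\subset\mathfrak B_j(\{|z|<\rho\})$. If $\|f\|\le1$ on $\{|z|<\rho\}$, then $|f|\le C$ on $\{|z|\le\rho/2\}$ by the mean value property. That ball contains the polydisc of radii $\rho/(2\sqrt n)$, so Cauchy's estimates bound the degree-$j$ coefficients by $C(2\sqrt n/\rho)^j$. Thus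
$$\log\operatorname{vol}\mathfrak B_j(\Omega_t)\le d_j\bigl(\log(\pi C^2)+2j|\log(2\sqrt n/\rho)|\bigr).$$
By Lemma 6(b) and (8.1) there is $C'$ with
$$\sigma_k^{-1}\log G_k(t)\le C'\qquad\text{for all }t\in\overline D,\ k\ge2.\tag{9.1}$$

**Step 4. Extending an antisymmetric extremal function.** Here we prove an approximate sub-mean value inequality for $\log G_k$. Fix $k\ge2$ and $N=N_k$. The set
$$\mathcal D=\{(z^1,\dots,z^N,t):t\in D,\ z^i\in\Omega_t\text{ for all }i\}$$
is an intersection of preimages of $\widetilde\Omega$ under the coordinate projections $(z^1,\dots,z^N,t)\mapsto(z^i,t)$ with $\{t\in D\}$, so it is pseudoconvex. It is connected, since its fibers $\Omega_t^N$ are connected and contain $0$. By Lemma 6 choose an antisymmetric $f\in A^2(\Omega_{t_0}^N)$ with $\|f\|=1$ and $|\ell(f)|^2=G_k(t_0)/N!>0$. By (OT) there is $F\in\mathcal O(\mathcal D)$ with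
$$F(\cdot,t_0)=f,\qquad\int_D\|F_t\|^2\le\pi r^2 .$$
Here $F_t=F(\cdot,t)$ and $\|F_t\|$ is the norm in $L^2(\Omega_t^N)$. We may replace $F$ by its antisymmetrization in $(z^1,\dots,z^N)$: the set $\mathcal D$ is invariant under permutations, $f$ is already antisymmetric, and averaging does not increase the norm.

The function $h(t)=\ell(F_t)$ is holomorphic on $D$ with $h(t_0)=\ell(f)\neq0$. So $h\ne0$, and hence $F_t\ne0$, off a discrete set. For a.e. $t$ we also have $F_t\in A^2(\Omega_t^N)$. So
$$q_k(t)=\log|h(t)|^2-\log\|F_t\|^2$$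
is defined a.e., is measurable, and Lemma 6(a) on $\Omega_t$ gives
$$q_k(t)\le\log G_k(t)-\log N!\qquad\text{for a.e. }t\in D.\tag{9.2}$$
No vanishing of jets of $F_t$ was needed here, in contrast to Section 3.

By (9.1) and (9.2), $q_k$ is bounded above on $D$ for fixed $k$. The positive part of $\log\|F_t\|^2$ is at most $\|F_t\|^2$, so it is integrable. Hence the positive part of $\log|h|^2=q_k+\log\|F_t\|^2$ is integrable on $D$. Since $\log|h|^2$ is subharmonic on $D$, its mean over $\{|t-t_0|<r'\}$ is at least $\log|h(t_0)|^2$ for $r'<r$. Letting $r'\to r$, with dominated convergence for the positive part and monotone convergence for the negative part,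
$$\log|h(t_0)|^2\le\frac1{\pi r^2}\int_D\log|h|^2=\frac1{\pi r^2}\int_Dq_k+\frac1{\pi r^2}\int_D\log\|F_t\|^2 .$$
The splitting is legitimate because both terms on the right have integrable positive parts; as the left side is $>-\infty$, both integrals are finite. By Jensen's inequality the last mean is at most $\log\bigl(\frac1{\pi r^2}\int_D\|F_t\|^2\bigr)\le0$. So
$$\log\frac{G_k(t_0)}{N!}=\log|h(t_0)|^2\le\frac1{\pi r^2}\int_Dq_k .\tag{9.3}$$

**Step 5. Passage to the limit.** Add $\log N_k!$ to (9.3), divide by $\sigma_k$, and let $k\to\infty$. By (9.2) and (9.1), the functions $(q_k+\log N_k!)/\sigma_k\le\sigma_k^{-1}\log G_k(t)\le C'$ are uniformly bounded above. The reverse Fatou lemma gives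
$$\mathcal E(t_0)\le\limsup_{k\to\infty}\frac1{\pi r^2}\int_D\frac{q_k+\log N_k!}{\sigma_k}\le\frac1{\pi r^2}\int_D\limsup_{k\to\infty}\frac{q_k+\log N_k!}{\sigma_k}\le\frac1{\pi r^2}\int_D\mathcal E .$$
An upper semicontinuous function that satisfies this for all discs $D$ with $\overline D\subset\Delta$ is subharmonic. By Step 1 and (9.1) it is finite. This proves Theorem B. $\blacksquare$

## 10. Dimension one: proof of Theorem C

Let $n=1$. By homogeneity $A_t(X)=\log|X|+\gamma(t)$ with $\gamma(t)=A_t(1)$, so $I_t$ is the disc of radius $e^{-\gamma(t)}$. Hence $B_j(I_t)=\{cX^j:|c|\le e^{j\gamma(t)}\}$ has area $\pi e^{2j\gamma(t)}$, $d_j=1$, $\sigma_k=k(k-1)$, and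
$$\frac1{\sigma_k}\sum_{j<k}\log\operatorname{vol}B_j(I_t)=\frac1{\sigma_k}\sum_{j<k}\bigl(2j\gamma(t)+\log\pi\bigr)=\gamma(t)+\frac{\log\pi}{k-1}\longrightarrow\gamma(t).$$
So $\gamma=\mathcal E$, which is subharmonic by Theorem B. Therefore $A_t(X)=\log|X|+\gamma(t)$ is psh in $(X,t)$, which is (1). And $V(t)=\pi e^{-2\gamma(t)}$, so $-\log V(t)=2\gamma(t)-\log\pi$ is subharmonic, which is (2). $\blacksquare$
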